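\title{The sharp $L^4$ embedding of Bourgain spaces for capillary waves on a spherical drop}

\begin{abstract}
Let $\Lambda$ be the dispersion operator of the linearized capillary water waves equation on the sphere, which multiplies spherical harmonics of degree $n$ by $\sqrt{n(n-1)(n+2)}$, and let $X^{s,b}$ be the associated Bourgain spaces. The embedding of $X^{s,b}$ into $L^4(\mathbb{R}\times S^2)$ is known for $s>1/4$ and $b>1/2$. We show that the index $1/4$ is not optimal: for $b>1/2$ the embedding holds if and only if $s\ge 3/16$. The proof decomposes $F^2$ according to the degree of the output, computes the coupling between two input degrees and one output degree, and counts resonant pairs of degrees with this coupling as a weight.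
\end{abstract}

\section{Introduction}

Let $S^2$ be the unit sphere with Laplace--Beltrami operator $\Delta$, let $V_n\subset L^2(S^2)$ be the space of spherical harmonics of degree $n\ge0$, and let $\Pi_n$ be the orthogonal projection onto $V_n$. The dispersion operator of the linearized capillary spherical water waves equation is $\Lambda=\big(D[0](-\Delta-2)\big)^{1/2}$, where $D[0]$ is the Dirichlet--Neumann operator of the unit ball. On $V_n$ the operator $D[0]$ is multiplication by $n$ and $-\Delta$ is multiplication by $n(n+1)$, so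
\[
\Lambda\Pi_n=\Lambda(n)\Pi_n,\qquad \Lambda(n)=\sqrt{n(n-1)(n+2)} .
\]
We norm $H^s(S^2)$ by $\|f\|_{H^s}^2=\sum_n(1+n)^{2s}\|\Pi_nf\|_{L^2}^2$, write $\langle\xi\rangle=(1+\xi^2)^{1/2}$, and let $\widehat G(\tau)=\int_{\mathbb{R}}e^{-it\tau}G(t)\,dt$ be the Fourier transform in time. For $F\in C_0^\infty(\mathbb{R}\times S^2)$ and $s,b\in\mathbb{R}$ the Bourgain norm is
\[
\|F\|_{X^{s,b}}^2=\sum_{n\ge0}\int_{\mathbb{R}}(1+n)^{2s}\langle\tau+\Lambda(n)\rangle^{2b}\,\|\widehat{\Pi_nF}(\tau)\|_{L^2(S^2)}^2\,d\tau .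
\]
Up to the factor in Plancherel's theorem this is the $L^2_tH^s_x$ norm of $\langle\partial_t+i\Lambda\rangle^bF$. The index $s$ counts derivatives on the sphere, and the index $b$ penalizes the distance from $\tau$ to $-\Lambda(n)$, the frequency at which the degree $n$ part of a solution of $(\partial_t+i\Lambda)u=0$ oscillates. For a truncated solution the two indices separate: if $\chi\in C_0^\infty(\mathbb{R})$ and $f\in C^\infty(S^2)$, the degree $n$ part of $\chi(t)e^{-it\Lambda}f$ has Fourier transform $\widehat\chi(\tau+\Lambda(n))\Pi_nf$, and therefore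
\begin{equation}\label{eq:free}
\|\chi(t)e^{-it\Lambda}f\|_{X^{s,b}}=\kappa_b(\chi)\,\|f\|_{H^s},\qquad \kappa_b(\chi)^2=\int_{\mathbb{R}}\langle\xi\rangle^{2b}|\widehat\chi(\xi)|^2\,d\xi<\infty .
\end{equation}
We study the embedding
\begin{equation}\label{eq:emb}
\|F\|_{L^4(\mathbb{R}\times S^2)}\le C_{s,b}\|F\|_{X^{s,b}},\qquad F\in C_0^\infty(\mathbb{R}\times S^2),
\end{equation}
which by \eqref{eq:free} contains the local-in-time $L^4$ Strichartz estimate for $e^{-it\Lambda}$ with a loss of $s$ derivatives. The smallest admissible $s$ measures how much the dispersion helps. With no use of dispersion, the Sobolev embedding $H^{1/2}(S^2)\subset L^4(S^2)$ gives \eqref{eq:emb} for $s=1/2$ and $b>1/2$ (Lemma~\ref{lem:time}). On the other side, a single harmonic does not disperse at all, and the harmonics $(x_1+ix_2)^n$ force $s\ge1/8$ (Section~\ref{sec:beams}).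

The following is known. Let $\rho$ be the infimum of the exponents $\rho'$ such that, for all large $A$,
\[
\#\Big\{(n_1,n_2)\in\mathbb{N}^2:\ \tfrac12\le\tfrac{n_2}{n_1}\le2,\ |\Lambda(n_1)+\Lambda(n_2)-A|\le\tfrac12\Big\}\le C_{\rho'}A^{\rho'} .
\]
Then $\rho=1/3$, and \eqref{eq:emb} holds for all $s>3\rho/8+1/8=1/4$ and $b>1/2$. The parametrix (time-localization) method for local-in-time $L^4$ Strichartz estimates of the linear flow predicts the same index $1/4$. The question, which comes from Shao's notes \cite{Shao}, is whether this index can be improved: \emph{are there $s<1/4$ and $b>1/2$ for which \eqref{eq:emb} holds?}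

There is a reason to guess that the answer is no. Write the index as $4s=\frac12+\frac32\rho$ and think of $\|F\|_{L^4}^4=\|F^2\|_{L^2}^2$ for $F$ of degree about $N$. The first term is a factor $N^{1/2}$, the size of $\|fg\|_{L^2}^2$ for normalized harmonics $f,g$ proportional to powers of $x_1+ix_2$. The second is a factor $A^{1/3}=N^{1/2}$ with $A$ of size $N^{3/2}$, the number of pairs of degrees that feed the same time frequency of $F^2$. Neither factor can be lowered: for the second, the roughly $N^2/4$ pairs in $[N,3N/2)^2$ have $\Lambda(n_1)+\Lambda(n_2)$ in an interval of length $O(N^{3/2})$, so some unit interval receives at least $cN^{1/2}$ of them. Nevertheless the answer is yes, because the two factors are not attained together.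

\begin{theorem}\label{thm:main}
\emph{(a)} If $b>1/2$ and $s\ge3/16$, then \eqref{eq:emb} holds.

\emph{(b)} If $s<3/16$, then \eqref{eq:emb} fails for every $b\in\mathbb{R}$.

\emph{(c)} The estimate $\|e^{-it\Lambda}f\|_{L^4([0,1]\times S^2)}\le C\|f\|_{H^s}$ holds for all $f\in C^\infty(S^2)$ if and only if $s\ge3/16$.
\end{theorem}

In particular $s=1/5<1/4$ is admissible with any $b>1/2$. The heart of the matter is an estimate on one block of degrees.

\begin{theorem}\label{thm:block}
For every $b>1/2$ there is $C_b$ such that, for all real $N\ge1$ and all $F\in C_0^\infty(\mathbb{R}\times S^2)$ containing only degrees $n\in[N,3N/2)$,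
\begin{equation}\label{eq:block}
\|F\|_{L^4(\mathbb{R}\times S^2)}\le C_bN^{3/16}\|F\|_{X^{0,b}} .
\end{equation}
The factor $N^{3/16}$ is optimal.
\end{theorem}

The gain comes from an orthogonality that the count defining $\rho$ ignores: the pieces $\Pi_k(F^2)$ with different output degrees $k$ are orthogonal. The square of the coupling $V_{n_1}\times V_{n_2}\to V_k$ is about $N^{1/2}(1+n_1+n_2-k)^{-1/2}$, so it has full size only for $k$ near $n_1+n_2$. For a fixed time frequency and a fixed $k$, resonant pairs counted with the weight $(1+n_1+n_2-k)^{-1/2}$ add up to $N^{1/4}$ only, and $N^{1/2}\cdot N^{1/2}$ is replaced by $N^{1/2}\cdot N^{1/4}=N^{3/4}=N^{4\cdot3/16}$. The value of $\rho$ is not used.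

Section~\ref{sec:beams} carries this out by hand for combinations of powers of $x_1+ix_2$, and proves all lower bounds. Sections~\ref{sec:coupling} and~\ref{sec:reduction} reduce Theorem~\ref{thm:block} to the weighted count, which is proved in Section~\ref{sec:count}. Section~\ref{sec:sum} sums over blocks.

\section{Conventions and background}\label{sec:background}

The letters $C,c$ denote positive constants, absolute or depending only on $b$, which may change from line to line; $X\asymp Y$ means $cY\le X\le CY$. The number $N_0$ is a sufficiently large absolute constant. A norm $\|\cdot\|$ without subscript is the norm of $L^2(S^2)$, the Hilbert norm of a tensor product $V_{n_1}\otimes V_{n_2}$, or an operator norm on these spaces.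

We use the following textbook facts.

\emph{Harmonics.} The space $V_n$ consists of the restrictions to $S^2$ of harmonic homogeneous polynomials of degree $n$, and $\dim V_n=2n+1$. If $(Y_\alpha)$ is a real orthonormal basis of $V_n$ and $P_n$ is the Legendre polynomial, the addition theorem reads $\sum_\alpha Y_\alpha(x)Y_\alpha(y)=Z_n(x,y)=\frac{2n+1}{4\pi}P_n(x\cdot y)$.

\emph{Representations.} The group $SO(3)$ acts unitarily on $L^2(S^2)$ by rotating the variable; the $V_n$ are irreducible and pairwise non-isomorphic. The Clebsch--Gordan theorem gives an orthogonal decomposition $V_{n_1}\otimes V_{n_2}=\bigoplus_kW_k$ over $|n_1-n_2|\le k\le n_1+n_2$, with $W_k$ invariant and isomorphic to $V_k$. By Schur's lemma, an equivariant linear map between non-isomorphic irreducible representations is zero, and an equivariant map from an irreducible representation to itself is a scalar.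

\emph{Angular momentum.} The operators $J_j=-i(x\times\nabla)_j$, $j=1,2,3$, generate the rotations about the coordinate axes. They are self-adjoint, commute with every $\Pi_n$, obey the product rule $J_j(fg)=(J_jf)g+fJ_jg$, and satisfy $J_1^2+J_2^2+J_3^2=-\Delta$. On $V_n$ each $J_j$ has spectrum $\{-n,\dots,n\}$.

\emph{Central binomial coefficients.} Put $\beta_n=4^{-n}\binom{2n}{n}$. Then $\beta_n/\beta_{n-1}=\frac{2n-1}{2n}$, and Stirling's formula gives $\beta_n\asymp(1+n)^{-1/2}$.

\emph{Convexity of $\Lambda$.} Extend $\Lambda$ to real $y>1$ by $\Lambda(y)=\Xi(y)^{1/2}$ with $\Xi(y)=y^3+y^2-2y$. Then $\Lambda''=(2\Xi\Xi''-\Xi'^2)/(4\Xi^{3/2})$, and the numerator is a polynomial with leading term $12y^4-9y^4=3y^4$. Hence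
\begin{equation}\label{eq:convex}
\Lambda''(y)\asymp y^{-1/2}\qquad\text{for large } y .
\end{equation}

\begin{lemma}\label{lem:time}
Let $b>1/2$ and $s\in\mathbb{R}$. Then $\|F\|_{L^4_tH^s_x}\le C_b\|F\|_{X^{s,b}}$. Consequently, for each $K$ and all $F$ containing only degrees $n\le K$, we have $\|F\|_{L^4(\mathbb{R}\times S^2)}\le C_{K,b}\|F\|_{X^{0,b}}$.
\end{lemma}

\begin{proof}
By Fourier inversion and the Cauchy--Schwarz inequality, for every $t$,
\[
\|\Pi_nF(t)\|^2\le\frac1{4\pi^2}\int\langle\tau+\Lambda(n)\rangle^{-2b}d\tau\int\langle\tau+\Lambda(n)\rangle^{2b}\|\widehat{\Pi_nF}(\tau)\|^2d\tau ,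
\]
and the first integral is finite and independent of $n$ because $2b>1$. So $\|F\|_{L^\infty_tH^s_x}\le C_b\|F\|_{X^{s,b}}$. Plancherel's theorem gives $\|F\|_{L^2_tH^s_x}\le\|F\|_{X^{s,b}}$, and $\|F\|_{L^4_tH^s_x}^2\le\|F\|_{L^\infty_tH^s_x}\|F\|_{L^2_tH^s_x}$. For the last claim take $s=0$ and use that the $L^4$ and $L^2$ norms are equivalent on the finite-dimensional space $V_0\oplus\dots\oplus V_K$.
\end{proof}

Lemma~\ref{lem:time} proves \eqref{eq:block} for $1\le N\le N_0$. From now on $N\ge N_0$.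

\section{Waves along the equator}\label{sec:beams}

Let $\omega=x_1+ix_2$. The polynomial $\omega^n$ is holomorphic in $x_1+ix_2$, hence harmonic, so $\omega^n\in V_n$. In the coordinates $x=(\sqrt{1-z^2}\cos\theta,\sqrt{1-z^2}\sin\theta,z)$ the area element is $d\theta\,dz$ and $\omega^n=(1-z^2)^{n/2}e^{in\theta}$: a wave that travels along the equator and lives in the band $|z|\le Cn^{-1/2}$. Integration by parts shows that $I_n=\int_{-1}^1(1-z^2)^ndz$ satisfies $I_n=\frac{2n}{2n+1}I_{n-1}$ and $I_0=2$, so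
\begin{equation}\label{eq:beamnorm}
\|\omega^n\|^2=2\pi I_n=\frac{4\pi}{(2n+1)\beta_n}\asymp(1+n)^{-1/2}.
\end{equation}
Since $\|\omega^n\|_{L^4}^4=\|\omega^{2n}\|^2\asymp n^{-1/2}$ while $\|\omega^n\|^4\asymp n^{-1}$, testing \eqref{eq:emb} on $\chi(t)e^{-it\Lambda(n)}\omega^n$ gives $n^{1/2}\le Cn^{4s}$, the condition $s\ge1/8$.

Combinations of the $\omega^n$ form the simplest class in which the exponent $3/16$ appears, because $\omega^{n_1}\omega^{n_2}=\omega^{n_1+n_2}$: only the output degree $k=n_1+n_2$ occurs.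

\subsection{The upper bound in the model case}

Let $\chi\in C_0^\infty(\mathbb{R})$ be real, let $f=\sum_{N\le n<3N/2}a_n\omega^n/\|\omega^n\|$, and let $F=\chi(t)e^{-it\Lambda}f$. We show that $\|F\|_{L^4}^4\le C_\chi N^{3/4}\|f\|^4$. Expanding the square and using that the $\omega^k$ are orthogonal, we find
\[
\|F^2\|_{L^2}^2=\sum_k\int\chi(t)^4\Big|\sum_{n_1+n_2=k}\gamma_{n_1n_2}a_{n_1}a_{n_2}e^{-it(\Lambda(n_1)+\Lambda(n_2))}\Big|^2dt,\qquad\gamma_{n_1n_2}=\frac{\|\omega^{n_1+n_2}\|}{\|\omega^{n_1}\|\|\omega^{n_2}\|},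
\]
and $\gamma_{n_1n_2}^2\asymp N^{1/2}$ by \eqref{eq:beamnorm}. For a finite sum with real frequencies $\theta_j$, at most $\mathcal N$ of which lie in any interval of length one,
\[
\int\chi^4\Big|\sum_jb_je^{-it\theta_j}\Big|^2dt=\sum_{j,j'}b_j\overline{b_{j'}}\,\widehat{\chi^4}(\theta_j-\theta_{j'})\le C_\chi\mathcal N\sum_j|b_j|^2,
\]
by $2|b_jb_{j'}|\le|b_j|^2+|b_{j'}|^2$ and $|\widehat{\chi^4}(\xi)|\le C_\chi\langle\xi\rangle^{-2}$. It remains to bound $\mathcal N$ for fixed $k$. With $m=n_1-n_2$ the frequency is $\theta_k(m)=\Lambda(\frac{k+m}2)+\Lambda(\frac{k-m}2)$. This function is even, and $\theta_k''\asymp N^{-1/2}$ for $|m|\le N/2$ by \eqref{eq:convex}. Hence $\theta_k'(m)\asymp mN^{-1/2}$ for $m\ge0$, and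
\[
\theta_k(m')-\theta_k(m)\ge cN^{-1/2}(m'^2-m^2)\ge cN^{-1/2}(m'-m)^2\qquad(0\le m\le m'\le N/2).
\]
So $\mathcal N\le CN^{1/4}$, and summing over $k$ gives $\|F\|_{L^4}^4\le C_\chi N^{1/2}N^{1/4}\big(\sum_n|a_n|^2\big)^2$, as claimed. Without the orthogonality in $k$ we would have to count all pairs in a unit frequency interval, and pay $N^{1/2}$ in place of $N^{1/4}$.

\subsection{The lower bound}

The frequencies $\theta_k(m)$ cluster most at $m=0$, where those with $|m|\le cN^{1/4}$ stay within distance one of each other. This suggests a packet of $N^{1/4}$ consecutive degrees; it does not disperse in unit time.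

\begin{proposition}\label{prop:lower}
There are absolute constants $\eta,c>0$ such that, for all large integers $N$, the function $f_N=\sum_{n=N}^{N+M}\omega^n$ with $M=\lfloor\eta N^{1/4}\rfloor$ satisfies
\[
\|e^{-it\Lambda}f_N\|_{L^4([0,1]\times S^2)}\ge cN^{3/16}\|f_N\| .
\]
\end{proposition}

\begin{proof}
By \eqref{eq:beamnorm}, $\|f_N\|^2\le CMN^{-1/2}$. We have $e^{-it\Lambda}f_N=\sum_n(1-z^2)^{n/2}e^{i(n\theta-t\Lambda(n))}$. For $|z|\le N^{-1/2}$ and $n\le2N$ the amplitudes satisfy $(1-z^2)^{n/2}\ge(1-\frac1N)^N\ge\frac14$. For $n=N+m$ with $0\le m\le M$ and $t\in[0,1]$, Taylor's formula and \eqref{eq:convex} give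
\[
n\theta-t\Lambda(n)=\big[N\theta-t\Lambda(N)\big]+m\big(\theta-t\Lambda'(N)\big)+\epsilon,\qquad|\epsilon|\le Cm^2N^{-1/2}\le C\eta^2 .
\]
Suppose that $\theta-t\Lambda'(N)$ is within $\eta/M$ of $2\pi\mathbb{Z}$. Then, modulo $2\pi$, every phase differs from the bracket by at most $\eta+C\eta^2$, which is at most $\pi/3$ once $\eta$ is fixed small enough. Removing the common phase and taking real parts, we get $|e^{-it\Lambda}f_N|\ge M/8$. For each $t\in[0,1]$ this holds on a set of $(\theta,z)$ of measure $\frac{2\eta}M\cdot2N^{-1/2}$. Therefore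
\[
\frac{\|e^{-it\Lambda}f_N\|_{L^4([0,1]\times S^2)}^4}{\|f_N\|^4}\ge c\,\frac{M^3N^{-1/2}}{M^2N^{-1}}=cMN^{1/2}\ge cN^{3/4}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of the negative statements]
All degrees of $f_N$ lie in $[N,3N/2)$, so $\|f_N\|_{H^s}\le C_sN^s\|f_N\|$ for every real $s$. Proposition~\ref{prop:lower} then gives
\[
\|e^{-it\Lambda}f_N\|_{L^4([0,1]\times S^2)}\ge c_sN^{3/16-s}\|f_N\|_{H^s},
\]
and $N^{3/16-s}\to\infty$ if $s<3/16$. This is the ``only if'' part of Theorem~\ref{thm:main}(c). Take $\chi\in C_0^\infty(\mathbb{R})$ equal to $1$ on $[0,1]$ and $F_N=\chi(t)e^{-it\Lambda}f_N$. By \eqref{eq:free}, for every real $b$, $\|F_N\|_{L^4}\ge c_s\kappa_b(\chi)^{-1}N^{3/16-s}\|F_N\|_{X^{s,b}}$. This proves Theorem~\ref{thm:main}(b), and the case $s=0$ shows that $N^{3/16}$ is optimal in \eqref{eq:block}.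
\end{proof}

\section{The coupling of two degrees into a third}\label{sec:coupling}

For general $f\in V_{n_1}$ and $g\in V_{n_2}$ the product $fg$ has components in many degrees $k$. To repeat the model computation we need, for each $k$, a bound on $\|\Pi_k(fg)\|$ whose squares can still be summed over $k$ at no cost. The Clebsch--Gordan decomposition supplies exactly this. Let $\mathcal P_k=\mathcal P_k^{n_1n_2}$ be the orthogonal projection of $V_{n_1}\otimes V_{n_2}$ onto $W_k$, with $\mathcal P_k=0$ if $k\notin[|n_1-n_2|,n_1+n_2]$. Then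
\begin{equation}\label{eq:pyth}
\sum_k\|\mathcal P_k(f\otimes g)\|^2=\|f\|^2\|g\|^2 .
\end{equation}

\begin{lemma}\label{lem:coupling}
Let $B_k:V_{n_1}\otimes V_{n_2}\to V_k$ be the linear map with $B_k(f\otimes g)=\Pi_k(fg)$. Then $\|B_kw\|=c_{n_1n_2k}\|\mathcal P_kw\|$ for all $w$, where $c_{n_1n_2k}\ge0$ and
\begin{equation}\label{eq:c}
c_{n_1n_2k}^2=\frac{(2n_1+1)(2n_2+1)}{8\pi}\int_{-1}^1P_{n_1}(z)P_{n_2}(z)P_k(z)\,dz .
\end{equation}
This number vanishes if $n_1+n_2+k$ is odd or $k\notin[|n_1-n_2|,n_1+n_2]$. If $n_1,n_2\in[N,3N/2)$ and $N\le k\le n_1+n_2$, then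
\begin{equation}\label{eq:cbound}
c_{n_1n_2k}^2\le CN^{1/2}(1+n_1+n_2-k)^{-1/2}.
\end{equation}
\end{lemma}

\begin{proof}
Rotations commute with multiplication and with $\Pi_k$, so $B_k$ is equivariant. By Schur's lemma it vanishes on $W_{k'}$ for $k'\ne k$. If $k$ is in the Clebsch--Gordan range, the restriction $B$ of $B_k$ to $W_k$ is equivariant, so $B^*B$ is a scalar $c^2\ge0$; otherwise $B_k=0$ and we put $c=0$. In both cases $\|B_kw\|=c\|\mathcal P_kw\|$, and the Hilbert--Schmidt norm of $B_k$ is given by $\|B_k\|_{HS}^2=(2k+1)c^2$. We compute it again in real orthonormal bases $(Y_\alpha),(Y'_{\alpha'}),(Y''_{\alpha''})$ of $V_{n_1},V_{n_2},V_k$, using the addition theorem: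
\[
\|B_k\|_{HS}^2=\sum_{\alpha,\alpha',\alpha''}\Big(\int Y_\alpha Y'_{\alpha'}Y''_{\alpha''}\Big)^2=\iint Z_{n_1}Z_{n_2}Z_k\,dx\,dy .
\]
For a function $\Gamma$ of $x\cdot y$ we have $\iint\Gamma(x\cdot y)\,dx\,dy=4\pi\cdot2\pi\int_{-1}^1\Gamma(z)\,dz$, and $8\pi^2/(4\pi)^3=1/(8\pi)$. Dividing by $2k+1$ gives \eqref{eq:c}. If $n_1+n_2+k$ is odd, the integrand is odd.

Now let $n_1+n_2+k=2\sigma$ be even, with $k$ in the Clebsch--Gordan range. Adams' formula \cite{Adams} states that
\begin{equation}\label{eq:adams}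
\int_{-1}^1P_{n_1}P_{n_2}P_k\,dz=\frac2{2\sigma+1}\,\frac{\beta_{\sigma-n_1}\beta_{\sigma-n_2}\beta_{\sigma-k}}{\beta_\sigma}.
\end{equation}
(One may write $2^n\beta_n=2^{-n}\binom{2n}n$ in place of $\beta_n$: the powers of $2$ cancel since $(\sigma-n_1)+(\sigma-n_2)+(\sigma-k)=\sigma$.) So the integral is comparable to
\[
(1+\sigma)^{-1/2}\big[(1+\sigma-n_1)(1+\sigma-n_2)(1+\sigma-k)\big]^{-1/2}.
\]
Under the hypotheses of \eqref{eq:cbound}, $\sigma\asymp N$, and $|n_1-n_2|\le N/2$ with $k\ge N$ gives $\sigma-n_1=\frac12(k+n_2-n_1)\ge N/4$ and in the same way $\sigma-n_2\ge N/4$. Since $\sigma-k=\frac12(n_1+n_2-k)$, we obtain $c^2\le CN^2\cdot N^{-1/2}\cdot N^{-1}(1+n_1+n_2-k)^{-1/2}$.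
\end{proof}

For $k=n_1+n_2$, formulas \eqref{eq:c} and \eqref{eq:adams} give $c^2=\frac{(2n_1+1)(2n_2+1)\beta_{n_1}\beta_{n_2}}{4\pi(2k+1)\beta_k}$, which by \eqref{eq:beamnorm} is the number $\gamma_{n_1n_2}^2$ of the model case. The condition $k\ge N$, which together with the ratio $3/2$ of the block keeps $\sigma-n_1$ and $\sigma-n_2$ of size $N$, cannot be dropped from \eqref{eq:cbound}: from $\int P_n^2=\frac2{2n+1}$ we get
\begin{equation}\label{eq:badc}
c_{nn0}^2=\frac{2n+1}{4\pi},
\end{equation}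
of size $N$, whereas the right side of \eqref{eq:cbound} is $O(1)$ there.

Small output degrees arise when waves travel in opposite directions, as in $\omega^n\overline{\omega}^{\,n}=(1-z^2)^n$, which has nonzero mean. We remove them by cutting $F$ into six pieces, each of which turns in one sense about one axis. For a unit vector some coordinate has absolute value at least $1/\sqrt3>1/2$, and the identity $\sum_jJ_j^2=n(n+1)$ on $V_n$ says that $(J_1,J_2,J_3)/\sqrt{n(n+1)}$ is an operator version of a unit vector. The $J_j$ do not commute, so there is no joint spectrum to partition; a Neumann series takes the place of the partition.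

\begin{lemma}\label{lem:orient}
For every $n\ge1$ there are six operators $U_j^\pm$ $(j=1,2,3)$ on $V_n$ with $\sum_j(U_j^++U_j^-)=I$ and $\|U_j^\pm\|\le4$, such that the range of $U_j^\pm$ lies in the span $V_n^{j,\pm}$ of the eigenvectors of $\pm J_j$ in $V_n$ with eigenvalue at least $n/2$. Moreover, if $n_1,n_2\ge N$, $f\in V_{n_1}^{j,\pm}$ and $g\in V_{n_2}^{j,\pm}$ with the same $j$ and sign, then $\Pi_k(fg)=0$ unless $N\le k\le n_1+n_2$.
\end{lemma}

\begin{proof}
Let $\widetilde J_j=J_j/\sqrt{n(n+1)}$, a self-adjoint operator on $V_n$ with spectrum in $(-1,1)$. Split $y^2=\zeta_+(y)+\zeta_-(y)+\zeta_0(y)$, where $\zeta_\pm(y)=y^2$ for $\pm y\ge\frac12$, $\zeta_0(y)=y^2$ for $|y|<\frac12$, and each function is zero elsewhere. Put $T_j^\pm=\zeta_\pm(\widetilde J_j)$ and $E=\sum_j\zeta_0(\widetilde J_j)$. Then $\sum_j(T_j^++T_j^-)+E=\sum_j\widetilde J_j^{\,2}=I$, $\|T_j^\pm\|\le1$ and $\|E\|\le\frac34$. So $I-E$ is invertible with $\|(I-E)^{-1}\|\le4$, and $U_j^\pm=T_j^\pm(I-E)^{-1}$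 have sum $(I-E)(I-E)^{-1}=I$. The range of $T_j^\pm$ is spanned by eigenvectors of $\pm J_j$ with eigenvalue at least $\frac12\sqrt{n(n+1)}\ge\frac n2$.

By the product rule, $fg$ is a sum of eigenfunctions of $\pm J_j$ with eigenvalues at least $\frac12(n_1+n_2)\ge N$. The same holds for $\Pi_k(fg)$, because $\Pi_k$ commutes with $J_j$. The eigenvalues of $\pm J_j$ on $V_k$ are at most $k$, so $\Pi_k(fg)=0$ for $k<N$. For $k>n_1+n_2$ it vanishes by Lemma~\ref{lem:coupling}.
\end{proof}

\section{Reduction to a weighted count}\label{sec:reduction}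

The quantity that replaces $\mathcal N$ of the model case is the following sum, in which $A$ stands for a time frequency and $k$ for an output degree.

\begin{proposition}\label{prop:count}
For $N\ge N_0$, $A\in\mathbb{R}$ and $k\in\mathbb{Z}$,
\[
S(A,k)=\sum_{\substack{n_1,n_2\in[N,3N/2),\ n_1+n_2\ge k\\|\Lambda(n_1)+\Lambda(n_2)-A|\le1/2}}(1+n_1+n_2-k)^{-1/2}\le CN^{1/4}.
\]
\end{proposition}

\begin{proof}[Proof of \eqref{eq:block} from Proposition~\ref{prop:count}]
Let $F$ contain only degrees in $[N,3N/2)$. Applying $U_j^\pm$ in each degree, we write $F$ as a sum of six functions $G$. The operators act on each $V_n$ separately and do not depend on $t$, so $G\in C_0^\infty(\mathbb{R}\times S^2)$ and $\|G\|_{X^{0,b}}\le4\|F\|_{X^{0,b}}$. It suffices to prove \eqref{eq:block} for one such $G=\sum_nG_n$, where $G_n(t)$, and hence $\widehat G_n(\tau)$, takes values in $V_n^{j,\pm}$.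

Put $w_n(\tau)=\langle\tau+\Lambda(n)\rangle$. The Fourier transform of $G_{n_1}G_{n_2}$ is $\frac1{2\pi}\int\widehat G_{n_1}(\tau_1)\widehat G_{n_2}(\tau-\tau_1)\,d\tau_1$. By Lemma~\ref{lem:orient}, $\Pi_k(G^2)=0$ for $k<N$, and by Lemma~\ref{lem:coupling}, for $k\ge N$,
\[
\|\widehat{\Pi_k(G^2)}(\tau)\|\le\frac1{2\pi}\sum_{n_1+n_2\ge k}\int c_{n_1n_2k}\,\big\|\mathcal P_k\big(\widehat G_{n_1}(\tau_1)\otimes\widehat G_{n_2}(\tau-\tau_1)\big)\big\|\,d\tau_1 .
\]
Multiply and divide by $w_{n_1}(\tau_1)^bw_{n_2}(\tau-\tau_1)^b$ and apply the Cauchy--Schwarz inequality in $(n_1,n_2,\tau_1)$: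
\[
\|\widehat{\Pi_k(G^2)}(\tau)\|^2\le\Theta\sum_{n_1,n_2}\int w_{n_1}(\tau_1)^{2b}w_{n_2}(\tau-\tau_1)^{2b}\big\|\mathcal P_k\big(\widehat G_{n_1}(\tau_1)\otimes\widehat G_{n_2}(\tau-\tau_1)\big)\big\|^2d\tau_1,
\]
where
\[
\Theta=\sup_{\tau\in\mathbb{R},\,k\ge N}\ \sum_{n_1+n_2\ge k}c_{n_1n_2k}^2\int w_{n_1}(\tau_1)^{-2b}w_{n_2}(\tau-\tau_1)^{-2b}d\tau_1 .
\]
Sum over $k$ using \eqref{eq:pyth} and integrate in $\tau$. The right side then factors into a product of two copies of $\|G\|_{X^{0,b}}^2$, and Plancherel's theorem gives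
\[
\|G\|_{L^4}^4=\|G^2\|_{L^2}^2=\frac1{2\pi}\sum_k\int\|\widehat{\Pi_k(G^2)}(\tau)\|^2d\tau\le\Theta\,\|G\|_{X^{0,b}}^4 .
\]

It remains to bound $\Theta$. From $\langle\xi_1+\xi_2\rangle\le2\max(\langle\xi_1\rangle,\langle\xi_2\rangle)$ we get
\[
\langle\xi_1\rangle^{-2b}\langle\xi_2\rangle^{-2b}\le4^b\langle\xi_1+\xi_2\rangle^{-2b}\big(\langle\xi_1\rangle^{-2b}+\langle\xi_2\rangle^{-2b}\big).
\]
With $\xi_1=\tau_1+\Lambda(n_1)$ and $\xi_2=\tau-\tau_1+\Lambda(n_2)$ the sum $\xi_1+\xi_2$ does not depend on $\tau_1$, and since $2b>1$ the integral in $\Theta$ is at most $C_b\langle\tau+\Lambda(n_1)+\Lambda(n_2)\rangle^{-2b}$. Assign to each pair an integer $\nu$ nearest to $\tau+\Lambda(n_1)+\Lambda(n_2)$. Then $\langle\tau+\Lambda(n_1)+\Lambda(n_2)\rangle\ge\frac12\langle\nu\rangle$, and the pair is counted in $S(\nu-\tau,k)$. By \eqref{eq:cbound} and Proposition~\ref{prop:count},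
\[
\Theta\le C_b\sum_{\nu\in\mathbb{Z}}\langle\nu\rangle^{-2b}N^{1/2}\sup_{A,k}S(A,k)\le C_bN^{3/4}.
\]
Thus $\|G\|_{L^4}\le C_bN^{3/16}\|G\|_{X^{0,b}}$.
\end{proof}

\begin{remark}
Without Lemma~\ref{lem:orient} the supremum defining $\Theta$ would include $k=0$. The single term $n_1=n_2=n$ at $\tau=-2\Lambda(n)$ would then be of size $N$ by \eqref{eq:badc}, and the argument could give nothing better than $N^{1/4}$ in \eqref{eq:block}.
\end{remark}

\begin{remark}
The hypothesis $b>1/2$ enters only through the convergence of $\int\langle\xi\rangle^{-2b}d\xi$ and $\sum_\nu\langle\nu\rangle^{-2b}$, here and in Lemma~\ref{lem:time}. Some lower bound on $b$ is needed. For $F=\chi(t/\varepsilon)$, constant on the sphere, with $0<\varepsilon\le1$ and $b\ge0$, we have $\|F\|_{L^4}=c_\chi\varepsilon^{1/4}$ and $\|F\|_{X^{s,b}}\le C_{\chi,b}\,\varepsilon^{1/2-b}$, so \eqref{eq:emb} fails for $0\le b<1/4$ whatever $s$ is.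
\end{remark}

\section{The weighted count}\label{sec:count}

We prove Proposition~\ref{prop:count}. The resonant pairs are lattice points in a thin strip around a curve, and the weight depends only on $n_1+n_2$. We therefore slice the strip along the lines $n_1+n_2=p$.

\subsection{Reduction to a pure power}

To compute with the curve exactly we replace $\Lambda$ by a homogeneous function. Since $(n+\frac13)^3-\Lambda(n)^2=\frac73n+\frac1{27}$ and $(n+\frac13)^{3/2}+\Lambda(n)\ge n^{3/2}$, we have $|\Lambda(n)-(n+\frac13)^{3/2}|\le3n^{-1/2}$ for $n\ge1$. Put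
\[
p=n_1+n_2,\quad m=|n_1-n_2|,\quad q=p+\tfrac23,\qquad\varphi(q,m)=\Big(\frac{q+m}2\Big)^{3/2}+\Big(\frac{q-m}2\Big)^{3/2},
\]
so that $\varphi(q,m)=(n_1+\frac13)^{3/2}+(n_2+\frac13)^{3/2}$. Call a pair of integers $(p,m)$ \emph{admissible} if
\begin{equation}\label{eq:adm}
2N\le p<3N,\qquad0\le m\le N/2,\qquad|\varphi(p+\tfrac23,m)-A|\le1 .
\end{equation}
As $\frac12+6N^{-1/2}\le1$ for $N\ge N_0$, every pair counted in $S(A,k)$ yields an admissible $(p,m)$ with $p\ge k$, and each $(p,m)$ comes from at most two pairs. So it suffices to bound $\sum(1+p-k)^{-1/2}$ over admissible $(p,m)$ with $p\ge k$. We may assume that an admissible pair exists, which forces $A\asymp N^{3/2}$.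

On the region $2N\le q\le3N+1$, $0\le m\le q/2$ write $u=\sqrt{(q+m)/2}$ and $v=\sqrt{(q-m)/2}$. Then $u,v\asymp N^{1/2}$, $u^2-v^2=m$, and
\begin{equation}\label{eq:partials}
\partial_q\varphi=\tfrac34(u+v),\qquad\partial_m\varphi=\tfrac34(u-v)=\frac{3m}{4(u+v)}\asymp mN^{-1/2}.
\end{equation}
Integrating in $m$, we obtain for $0\le m\le m'\le q/2$
\begin{equation}\label{eq:mono}
\varphi(q,m')-\varphi(q,m)\asymp N^{-1/2}(m'^2-m^2).
\end{equation}
The curve $\varphi=A$ meets the axis $m=0$ at the point $q_0=2(A/2)^{2/3}$, because $\varphi_0(q)=\varphi(q,0)=2(q/2)^{3/2}$. We call this point the tip and measure position by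
\[
d=d(p)=q_0-q=q_0-\tfrac23-p,\qquad\ell=p-k\ge0,\qquad\ell+d=L=q_0-\tfrac23-k ,
\]
where $L$ does not depend on $p$; see Figure~\ref{fig:strip}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!30] plot[domain=0:3.6] ({6.15-\x*\x/2.4},\x) -- plot[domain=3.6:0] ({5.85-\x*\x/2.4},\x) -- cycle;
\draw[thick] plot[domain=0:3.6] ({6-\x*\x/2.4},\x);
\draw[->] (0,0) -- (7.6,0) node[right] {$q$};
\draw[->] (0,0) -- (0,3.9) node[above] {$m$};
\draw[dashed] (1.6,0) -- (1.6,3.8) node[above] {$k+\frac23$};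
\draw[dashed] (4.2,0) -- (4.2,3.8) node[above] {$p+\frac23$};
\fill (6,0) circle (1.5pt) node[below right] {$q_0$};
\draw[<->] (1.6,-0.3) -- node[below] {$\ell$} (4.2,-0.3);
\draw[<->] (4.2,-0.3) -- node[below] {$d$} (6,-0.3);
\node[right] at (4.4,2.3) {height $O(d^{-1/2})$};
\node[right] at (6.2,0.5) {height $O(N^{1/4})$};
\end{tikzpicture}
\caption{The strip $|\varphi(q,m)-A|\le1$ around the curve $\varphi(q,m)=A$, not to scale. A vertical slice at distance $d\ge1$ from the tip $q_0$ has height $O(d^{-1/2})$; near the tip the height is $O(N^{1/4})$. An integer point on the slice $q=p+\frac23$ is counted with weight $(1+\ell)^{-1/2}$, where $\ell=p-k$.}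
\label{fig:strip}
\end{figure}

\subsection{One slice}

\begin{lemma}\label{lem:slice}
Let $\mathcal M_p=\{m:(p,m)\text{ is admissible}\}$ be nonempty. Then $d(p)>-1$ and $\#\mathcal M_p\le CN^{1/4}$. If $d=d(p)\ge1$, then $m\ge c(Nd)^{1/2}$ for all $m\in\mathcal M_p$, $\#\mathcal M_p\le C$, and $d\le CN$.
\end{lemma}

\begin{proof}
For $m\le m'$ in $\mathcal M_p$, \eqref{eq:adm} and \eqref{eq:mono} give $m'^2-m^2\le CN^{1/2}$. Hence $(m'-m)^2\le CN^{1/2}$, which is the bound $\#\mathcal M_p\le CN^{1/4}$, and also $m'-m\le CN^{1/2}/m$ if $m>0$.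

The derivative $\varphi_0'(q)=\frac32(q/2)^{1/2}$ is increasing, and $\varphi_0(q_0)=A$. If $d\le-1$, then $q-1\ge q_0$ and $\varphi(q,m)\ge\varphi_0(q)\ge\varphi_0(q-1)+\varphi_0'(q-1)>A+1$, contrary to \eqref{eq:adm}. If $d\ge1$, then $A-\varphi_0(q)\ge\varphi_0'(q)d\ge\frac32N^{1/2}d$ because $q\ge2N$, so
\[
\varphi(q,m)-\varphi(q,0)\ge\tfrac32N^{1/2}d-1\ge N^{1/2}d .
\]
By \eqref{eq:mono} the left side is at most $CN^{-1/2}m^2$, whence $m\ge c(Nd)^{1/2}$. Then $\#\mathcal M_p\le1+Cd^{-1/2}\le C$, and $m\le N/2$ gives $d\le CN$.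
\end{proof}

The slices at the tip contribute $O(N^{1/4})$, as in the model case. For the others Lemma~\ref{lem:slice} is not enough: there are up to $N$ slices, and giving each a bounded number of points yields only $\sum_{\ell\le N}(1+\ell)^{-1/2}\asymp N^{1/2}$, hence $\Theta\le C_bN$ and the index $1/4$ again. We must use that most slices are empty. A slice of height $d^{-1/2}$ contains an integer only if the curve passes that close to an integer. If the fractional parts of the curve were perfectly equidistributed, a proportion $d^{-1/2}$ of the slices would be occupied, and their total weight would be about $\sum_{\ell+d=L}d^{-1/2}(1+\ell)^{-1/2}=O(1)$. We can thus afford to lose a factor $N^{1/4}$, and the simplest exponential sum estimate, based on curvature, loses no more than that.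

\subsection{The curve and its curvature}

Let $Q=\{q\in(2N,3N+1):\varphi(q,0)<A<\varphi(q,q/2)\}$. Both $\varphi(q,0)$ and $\varphi(q,q/2)$ are positive multiples of $q^{3/2}$, so $Q$ is an open interval. For $q\in Q$ let $\mu(q)\in(0,q/2)$ be the unique solution of $\varphi(q,\mu(q))=A$. It is smooth by the implicit function theorem, since $\partial_m\varphi>0$ for $m>0$. Let $\|y\|_{\mathbb{Z}}$ be the distance from $y$ to $\mathbb{Z}$.

\begin{lemma}\label{lem:curve}
There is an absolute constant $C_1$ such that, if $(p,m)$ is admissible with $d(p)\ge1$, then $q=p+\frac23\in Q$ and $\|\mu(q)\|_{\mathbb{Z}}\le C_1d(p)^{-1/2}$. Moreover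
\begin{equation}\label{eq:curv}
-\mu''(q)\asymp N^{1/2}(q_0-q)^{-3/2}\qquad(q\in Q).
\end{equation}
\end{lemma}

\begin{proof}
Since $q<q_0$ we have $\varphi(q,0)<A$. Since $q/2\ge N$ and $m\le N/2$, \eqref{eq:mono} gives $\varphi(q,q/2)\ge A-1+cN^{-1/2}(N^2-N^2/4)>A$. So $q\in Q$. From $|\varphi(q,m)-\varphi(q,\mu(q))|\le1$ and \eqref{eq:mono} we get $|m^2-\mu(q)^2|\le CN^{1/2}$, and Lemma~\ref{lem:slice} gives $|m-\mu(q)|\le CN^{1/2}/m\le C_1d^{-1/2}$.

On the curve use the parameter $r=v/u$, where $u,v$ are taken at $m=\mu(q)$. From $0<\mu<q/2$ we get $r\in(1/\sqrt3,1)$. The relations $u^3+v^3=A$ and $u^2+v^2=q$ give $q=A^{2/3}\Phi(r)$ with $\Phi(r)=(1+r^2)(1+r^3)^{-2/3}$, and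
\[
\Phi'(r)=2r(1+r^3)^{-5/3}\big[(1+r^3)-r(1+r^2)\big]=2r(1-r)(1+r^3)^{-5/3}.
\]
Also $A^{2/3}\Phi(1)=q_0$. As $A^{2/3}\asymp N$ and $\Phi'(r')\asymp1-r'$ on $(1/\sqrt3,1)$,
\[
q_0-q=A^{2/3}\int_r^1\Phi'(r')\,dr'\asymp N(1-r)^2 .
\]
By \eqref{eq:partials}, $\mu'=-\partial_q\varphi/\partial_m\varphi=-\frac{1+r}{1-r}$. Its derivative in $r$ is $-2(1-r)^{-2}$, and $dr/dq=1/(A^{2/3}\Phi'(r))$. Hence
\[
\mu''(q)=-\frac{(1+r^3)^{5/3}}{rA^{2/3}(1-r)^3},\qquad-\mu''(q)\asymp N^{-1}\Big(\frac N{q_0-q}\Big)^{3/2}.\qedhere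
\]
\end{proof}

\subsection{Occupied slices}

Write $e(y)=e^{2\pi iy}$. We use two standard tools. The Fej\'er kernel
\[
\mathcal F_K(y)=\sum_{|h|<K}\Big(1-\frac{|h|}K\Big)e(hy)=\frac1K\Big(\frac{\sin\pi Ky}{\sin\pi y}\Big)^2
\]
is nonnegative and $1$-periodic, and $\mathcal F_K(y)\ge4K/\pi^2$ when $\|y\|_{\mathbb{Z}}\le\frac1{2K}$, because $|\sin\pi Ky|\ge2K|y|$ and $|\sin\pi y|\le\pi|y|$ for $|y|\le\frac1{2K}$. Van der Corput's second derivative test \cite[Thm.~5.9]{Titchmarsh} states: if $I$ is a set of at least two consecutive integers, $g$ is real and smooth on the interval spanned by $I$, and $\lambda\le|g''|\le\alpha\lambda$ there with $\lambda>0$, then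
\[
\Big|\sum_{p\in I}e(g(p))\Big|\le C_\alpha\big(\#I\,\lambda^{1/2}+\lambda^{-1/2}\big).
\]

\begin{lemma}\label{lem:occupied}
Let $R\ge1$ and let $I$ be a set of consecutive integers $p$ with $d(p)\in[R,2R]$. Then
\begin{equation}\label{eq:occ}
\#\{(p,m)\text{ admissible}:p\in I\}\le CN^{1/4}\big(1+\#I\,R^{-1/2}\big).
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:slice} it suffices to bound the number $\mathcal N_I$ of $p\in I$ with $\mathcal M_p\ne\emptyset$. If $R\le N^{1/2}$, then $\mathcal N_I\le\#I\le\#I\,N^{1/4}R^{-1/2}$. Let $R>N^{1/2}$. We may assume $\mathcal N_I\ge2$, so that $R\le CN$ by Lemma~\ref{lem:slice}. Shrink $I$ so that its first and last elements $p_1<p_2$ carry admissible pairs; this only decreases the right side of \eqref{eq:occ}. By Lemma~\ref{lem:curve}, $p_1+\frac23$ and $p_2+\frac23$ lie in the interval $Q$, so $\mu$ is defined on $[p_1+\frac23,p_2+\frac23]$, and $q_0-q\in[R,2R]$ there.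

Put $\delta=C_1R^{-1/2}$. Then $\delta\le C_1N^{-1/4}\le\frac14$ for $N\ge N_0$, and $K=\lfloor1/(2\delta)\rfloor$ satisfies $K\ge2$, $K\asymp R^{1/2}$ and $\delta\le\frac1{2K}$. Every $p$ counted in $\mathcal N_I$ has $\|\mu(p+\frac23)\|_{\mathbb{Z}}\le\delta$, so
\[
\mathcal N_I\le\frac{\pi^2}{4K}\sum_{p\in I}\mathcal F_K\big(\mu(p+\tfrac23)\big)\le\frac CK\Big(\#I+\sum_{h=1}^{K-1}\Big|\sum_{p\in I}e\big(h\mu(p+\tfrac23)\big)\Big|\Big).
\]
By \eqref{eq:curv} the second derivative test applies to $g=h\mu(\cdot+\frac23)$ with $\lambda\asymp h\lambda_1$, $\lambda_1=N^{1/2}R^{-3/2}$, and an absolute $\alpha$. Since $\sum_{h<K}h^{1/2}\le K^{3/2}$ and $\sum_{h<K}h^{-1/2}\le2K^{1/2}$,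
\[
\mathcal N_I\le C\Big(\frac{\#I}K+\#I\,(\lambda_1K)^{1/2}+(\lambda_1K)^{-1/2}\Big),\qquad\lambda_1K\asymp N^{1/2}R^{-1}.
\]
The three terms are bounded by $C\,\#I\,R^{-1/2}$, $C\,\#I\,N^{1/4}R^{-1/2}$ and $CN^{-1/4}R^{1/2}\le CN^{1/4}$, the last because $R\le CN$.
\end{proof}

\subsection{Summation over the slices}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
We sum $(1+\ell)^{-1/2}$ over admissible pairs with $\ell\ge0$. By Lemma~\ref{lem:slice} they have $d>-1$. When $d\ge1$, the relation $\ell+d=L$ makes one of $d,\ell$ comparable to $L$, and we decompose the other dyadically.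

\emph{The tip, $-1<d<1$.} There are at most two values of $p$, each with at most $CN^{1/4}$ values of $m$, and the weight is at most $1$.

\emph{The range $d\ge1$, $d\ge L/2$.} Let $R=\max(1,L/2)$. Then $R\le d\le L\le2R$ and $1+\ell\le1+L/2\le2R$. For $j\ge0$ with $2^j\le2R$, the integers $p$ with $d(p)\in[R,2R]$ and $2^j\le1+\ell<2^{j+1}$ are consecutive, at most $2^j$ in number, and have weight at most $2^{-j/2}$. By \eqref{eq:occ} the contribution is at most
\[
CN^{1/4}\sum_{2^j\le2R}\big(2^{-j/2}+2^{j/2}R^{-1/2}\big)\le CN^{1/4}.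
\]

\emph{The range $1\le d<L/2$.} Here $\ell>L/2$, so the weight is at most $CL^{-1/2}$. For $j\ge0$ with $2^j<L/2$, there are $2^j$ consecutive integers $p$ with $2^j\le d(p)<2^{j+1}$, and \eqref{eq:occ} with $R=2^j$ bounds the number of admissible pairs above them by $CN^{1/4}(1+2^{j/2})\le CN^{1/4}2^{j/2}$. The contribution is at most $CL^{-1/2}N^{1/4}\sum_{2^j<L/2}2^{j/2}\le CN^{1/4}$.
\end{proof}

This completes the proof of Theorem~\ref{thm:block}.

\section{Summation over blocks}\label{sec:sum}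

\subsection{The range $s>3/16$}

This range already answers the question, and it needs only the triangle inequality. Let $b>1/2$, $N_j=(3/2)^j$ for $j\ge0$, and let $F_j$ be the part of $F$ with degrees in $[N_j,N_{j+1})$. By \eqref{eq:block} and $\|F_j\|_{X^{0,b}}\le N_j^{-s}\|F\|_{X^{s,b}}$,
\[
\sum_{j\ge0}\|F_j\|_{L^4}\le C_b\sum_{j\ge0}N_j^{3/16-s}\|F\|_{X^{s,b}}\le C_{s,b}\|F\|_{X^{s,b}} .
\]
So the series $\Pi_0F+\sum_jF_j$ converges in $L^4$; it converges to $F$ in $L^2$, and the two limits agree. The term $\Pi_0F$ is covered by Lemma~\ref{lem:time}. Hence \eqref{eq:emb} holds for $s>3/16$.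

\subsection{The endpoint $s=3/16$}

At the endpoint the geometric series diverges. The norm of $X^{3/16,b}$ controls only the $\ell^2$ sum of the block bounds, so we need an inequality that adds $L^4$ norms of blocks in $\ell^2$. This is Littlewood--Paley theory on the sphere, which we derive from the spectral multiplier theorem on compact manifolds \cite{SS}, \cite[Sect.~5.3]{Sogge} in the following form: if $\mathfrak m$ is smooth, vanishes near $0$, and $|\lambda^\alpha\partial_\lambda^\alpha\mathfrak m(\lambda)|\le C_\alpha$ for all $\lambda>0$ and $\alpha\ge0$, then $\mathfrak m(\sqrt{-\Delta})$ is bounded on $L^{4/3}(S^2)$ with a bound depending only on the constants $C_\alpha$.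

Fix $\psi\in C_0^\infty((\frac12,2))$ with $\sum_{j\ge0}\psi(2^{-j}\lambda)=1$ for $\lambda\ge1$, and a real $\widetilde\psi\in C_0^\infty((\frac14,4))$ equal to $1$ on the support of $\psi$. Put $\Psi_j=\psi(2^{-j}\sqrt{-\Delta})$ and $\widetilde\Psi_j=\widetilde\psi(2^{-j}\sqrt{-\Delta})$, so that $\widetilde\Psi_j$ is self-adjoint and $\widetilde\Psi_j\Psi_j=\Psi_j$.

\begin{lemma}\label{lem:LP}
If $f\in C^\infty(S^2)$ and $\Pi_0f=0$, then $\|f\|_{L^4}\le C\big\|\big(\sum_{j\ge0}|\Psi_jf|^2\big)^{1/2}\big\|_{L^4}$.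
\end{lemma}

\begin{proof}
For signs $\epsilon_j=\pm1$ let $\mathfrak m(\lambda)=\sum_{0\le j\le j_0}\epsilon_j\widetilde\psi(2^{-j}\lambda)$. At each $\lambda$ at most four terms are nonzero, and $\lambda^\alpha\partial_\lambda^\alpha$ commutes with dilations, so the hypotheses of the multiplier theorem hold uniformly in the signs and in $j_0$. Khinchine's inequality states that $(\sum_j|a_j|^2)^{2/3}\le C\,\mathbb{E}|\sum_j\epsilon_ja_j|^{4/3}$ for independent uniform random signs. Applying it pointwise and integrating, we get for $h\in C^\infty(S^2)$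
\[
\int\Big(\sum_{j\le j_0}|\widetilde\Psi_jh|^2\Big)^{2/3}\le C\,\mathbb{E}\Big\|\sum_{j\le j_0}\epsilon_j\widetilde\Psi_jh\Big\|_{L^{4/3}}^{4/3}\le C\|h\|_{L^{4/3}}^{4/3},
\]
and we may let $j_0\to\infty$. Only the eigenvalues $\sqrt{n(n+1)}\ge\sqrt2$ of $\sqrt{-\Delta}$ occur in $f$, so $f=\sum_j\Psi_jf$ in $L^2$ and $\int f\overline h=\sum_j\int\Psi_jf\,\overline{\widetilde\Psi_jh}$. The Cauchy--Schwarz inequality in $j$ and H\"older's inequality give $|\int f\overline h|\le C\|(\sum_j|\Psi_jf|^2)^{1/2}\|_{L^4}\|h\|_{L^{4/3}}$. Smooth functions are dense in $L^{4/3}$, and the lemma follows by duality.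
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) for $s=3/16$]
Apply Lemma~\ref{lem:LP} to $F(t)-\Pi_0F(t)$, integrate the fourth power in $t$, and use the triangle inequality in $L^2(\mathbb{R}\times S^2)$:
\[
\|F-\Pi_0F\|_{L^4}^2\le C\Big\|\sum_j|\Psi_jF|^2\Big\|_{L^2}\le C\sum_j\|\Psi_jF\|_{L^4}^2 .
\]
The function $\Psi_jF$ contains only degrees with $2^{j-1}<\sqrt{n(n+1)}<2^{j+1}$, and these satisfy $\max(1,2^{j-1})\le n<2^{j+1}$. Since $(3/2)^4>4$, this range is covered by four disjoint blocks $[N,3N/2)$ with $N\ge1$ and $N\asymp2^j$. The triangle inequality and \eqref{eq:block} give $\|\Psi_jF\|_{L^4}\le C_b2^{3j/16}\|\Psi_jF\|_{X^{0,b}}$. Each degree $n$ occurs in $\Psi_jF$ for at most two values of $j$, and then $2^j\le2n$; as $\psi$ is bounded,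
\[
\sum_j2^{3j/8}\|\Psi_jF\|_{X^{0,b}}^2\le C\|F\|_{X^{3/16,b}}^2 .
\]
Together with Lemma~\ref{lem:time} for $\Pi_0F$, this is \eqref{eq:emb} at $s=3/16$.
\end{proof}

\subsection{The linear flow}

Let $s\ge3/16$ and $f\in C^\infty(S^2)$, and take $\chi\in C_0^\infty(\mathbb{R})$ equal to $1$ on $[0,1]$. The function $F=\chi(t)e^{-it\Lambda}f$ belongs to $C_0^\infty(\mathbb{R}\times S^2)$, because $\|\Pi_nf\|$ decays faster than any power of $n$ while $\Lambda(n)$ grows polynomially. Part (a) with $b=1$ and \eqref{eq:free} give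
\[
\|e^{-it\Lambda}f\|_{L^4([0,1]\times S^2)}\le\|F\|_{L^4(\mathbb{R}\times S^2)}\le C\kappa_1(\chi)\|f\|_{H^s}.
\]
With the negative statements of Section~\ref{sec:beams}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Adams}
J. C. Adams, Proc. Roy. Soc. London \textbf{27} (1878).

\bibitem{SS}
Seeger and Sogge, Indiana Univ. Math. J. \textbf{38} (1989).

\bibitem{Shao}
Chengyang Shao, \emph{Longtime Dynamics of Irrotational Spherical Water Drops: Initial Notes}, arXiv:2301.00115 (2023).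

\bibitem{Sogge}
Sogge, \emph{Fourier Integrals in Classical Analysis}.

\bibitem{Titchmarsh}
Titchmarsh, \emph{The Theory of the Riemann Zeta-Function}.

\end{thebibliography}
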